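# Locally Lindelöf scattered P-spaces: how large can level $\omega$ be over levels of size $2^{\omega_1}$?

## 1. The theorem, and what its symbols mean

**Theorem 1 (Main Theorem, ZFC).** 
$$\langle 2^{\omega_1}\rangle_{\omega}{}^\frown\langle(2^{\omega_1})^+\rangle\in\mathcal C_P(\omega+1)\quad\text{if and only if}\quad 2^{\omega_1}<2^{\omega_2}.$$

In words: we want a space of a certain kind, built in layers. The layers numbered $0,1,2,\dots$ all have exactly $2^{\omega_1}$ points, and on top of them sits layer $\omega$ with one cardinal more, $(2^{\omega_1})^+$ points. Such a space exists exactly when $2^{\omega_1}<2^{\omega_2}$. The problem comes from J. C. Martínez and L. Soukup, "Cardinal Sequences of Lindelöf scattered P-spaces", arXiv:2411.17791 (2024). It is known that it is consistent with ZFC that $2^{\omega_1}=\omega_2$ and $\langle\omega_2\rangle_\omega{}^\frown\langle\omega_3\rangle\in\mathcal C_P(\omega+1)$. The problem asks whether ZFC proves $\langle 2^{\omega_1}\rangle_{\omega}{}^\frown\langle(2^{\omega_1})^+\rangle\in\mathcal C_P(\omega+1)$. Theorem 1 answers this negatively, as we see in Section 2.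

Now the definitions.

**Definition (levels, rank, scattered).** For a space $X$ and an ordinal $\alpha$, the $\alpha$th Cantor–Bendixson level $I_\alpha(X)$ is the set of isolated points of $X\setminus\bigcup\{I_\beta(X):\beta<\alpha\}$. The space $X$ is *scattered* if $X=\bigcup\{I_\beta(X):\beta<\alpha\}$ for some $\alpha$. We write $I_{<\alpha}=\bigcup_{\beta<\alpha}I_\beta(X)$, and $\mathrm{rk}(p)=\alpha$ when $p\in I_\alpha(X)$.

So we peel off the isolated points, then the points that have become isolated, and so on. The ordinal $\omega+1$ with its order topology has $I_0=\omega$ and $I_1=\{\omega\}$.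

**Definition (cardinal sequence).** For scattered $X$, $\mathrm{CS}(X)=\langle|I_\alpha(X)|:\alpha<\delta\rangle$, where $\delta$ is the least $\gamma$ such that $I_\gamma(X)$ is finite.

Thus $\mathrm{CS}(\omega+1)=\langle\omega\rangle$, of length $1$: the finite level $I_1$ is not recorded.

**Definition (P-space).** A P-space is a space in which the intersection of every countable family of open sets is open.

The space $\omega+1$ is not a P-space, since $\{\omega\}=\bigcap_n(n,\omega]$ is not open. The basic positive example, for an uncountable set $A$, is $L(A)=A\cup\{\infty\}$, where the points of $A$ are isolated and the neighbourhoods of $\infty$ are the sets containing $\infty$ with countable complement. A countable intersection of co-countable sets is co-countable, so $L(A)$ is a P-space. It is Hausdorff. It is Lindelöf, because one member of an open cover contains $\infty$ and leaves only countably many points. It is scattered with $I_0=A$, $I_1=\{\infty\}$. Any subspace of a P-space is a P-space.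

**Definition (LLSP).** An LLSP space is a locally Lindelöf, scattered, Hausdorff P-space, where *locally Lindelöf* means that every point has a Lindelöf neighbourhood. $\mathcal C_P(\alpha)$ is the class of all cardinal sequences of length $\alpha$ of LLSP spaces.

The space $L(A)$ is LLSP with $\mathrm{CS}(L(A))=\langle|A|\rangle$. The sum of infinitely many copies, say $\mu$ copies of $L(\omega_1)$ with $\mu\ge\omega_1$, has cardinal sequence $\langle\mu,\mu\rangle\in\mathcal C_P(2)$.

Finally, $\langle\kappa\rangle_\alpha$ is the constant sequence with value $\kappa$ and length $\alpha$, and ${}^\frown$ is concatenation. So the left side of Theorem 1 says: there is an LLSP space $X$ with $|I_n(X)|=2^{\omega_1}$ for all $n<\omega$, with $|I_\omega(X)|=(2^{\omega_1})^+$, and with $I_{\omega+1}(X)$ finite.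

## 2. An upper bound, a construction, and the consequences for ZFC

Theorem 1 is a special case of two results that meet exactly.

**Theorem A.** If $X$ is an LLSP space and $x\in I_\omega(X)$, then $x\in\overline S$ for some $S\subset I_{<\omega}(X)$ with $|S|\le\omega_2$. Consequently $|I_\omega(X)|\le|I_{<\omega}(X)|^{\omega_2}$ whenever $|I_{<\omega}(X)|\ge2$.

**Theorem B.** If $\kappa=\kappa^{\omega_1}$ is an infinite cardinal and $\omega\le\lambda\le\kappa^{\omega_2}$, then $\langle\kappa\rangle_\omega{}^\frown\langle\lambda\rangle\in\mathcal C_P(\omega+1)$.

**Theorem C (classification).** If $\kappa=\kappa^{\omega_1}$ is infinite and $\lambda$ is infinite, then $\langle\kappa\rangle_\omega{}^\frown\langle\lambda\rangle\in\mathcal C_P(\omega+1)$ if and only if $\lambda\le\kappa^{\omega_2}$. The cardinal $\omega_2$ in Theorem A is optimal.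

**Proof of the equivalence in Theorem C from A and B.** If $\lambda\le\kappa^{\omega_2}$, use Theorem B. Conversely, if $X$ is LLSP with $|I_n(X)|=\kappa$ for all $n<\omega$ and $|I_\omega(X)|=\lambda$, then $|I_{<\omega}(X)|=\omega\cdot\kappa=\kappa$, and Theorem A gives $\lambda\le\kappa^{\omega_2}$. The optimality is proved in Section 9.

**Proof of Theorem 1 from Theorem C.** Put $\kappa=2^{\omega_1}$ and $\lambda=\kappa^+$. Then $\kappa^{\omega_1}=2^{\omega_1\cdot\omega_1}=\kappa$, and $\kappa^{\omega_2}=2^{\omega_1\cdot\omega_2}=2^{\omega_2}$. So the sequence is in $\mathcal C_P(\omega+1)$ iff $(2^{\omega_1})^+\le2^{\omega_2}$, that is, iff $2^{\omega_1}<2^{\omega_2}$.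

**Consequence for provability.** By Easton's theorem (W. B. Easton, *Powers of regular cardinals*, Ann. Math. Logic 1 (1970)), if ZFC is consistent then so is $\mathrm{ZFC}+2^{\omega_1}=2^{\omega_2}=\omega_3$; alternatively, add $\omega_3$ Cohen reals to a model of GCH. In such a model, every LLSP space with $|I_n|=2^{\omega_1}$ for all $n<\omega$ has $|I_\omega|\le2^{\omega_2}=2^{\omega_1}$ by Theorem A, so $\langle 2^{\omega_1}\rangle_{\omega}{}^\frown\langle(2^{\omega_1})^+\rangle\notin\mathcal C_P(\omega+1)$ there. Hence, assuming ZFC is consistent, the statement is not a theorem of ZFC. Since $2^{\omega_1}<2^{\omega_2}$ is also consistent, for example under GCH, the statement is independent of ZFC. It holds, for instance, whenever $2^{\omega_1}=\omega_2$, because then $2^{\omega_2}>\omega_2=2^{\omega_1}$; in that case the sequence is $\langle\omega_2\rangle_\omega{}^\frown\langle\omega_3\rangle$, so the consistency result quoted in Section 1 is recovered without further forcing.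

It remains to prove A, B and optimality.

## 3. Ranks, Lindelöf clopen sets, and cones

First, four facts about ranks in an arbitrary space $X$ (for (R4), a scattered one).

**(R1)** If $\mathrm{rk}(p)=\alpha$, some neighbourhood $O$ of $p$ satisfies $O\setminus\{p\}\subset I_{<\alpha}$; this is what it means to be isolated in $X\setminus I_{<\alpha}$. Conversely, if $p$ has a neighbourhood $O$ with $O\setminus\{p\}\subset I_{<\alpha}$, then either $p\in I_{<\alpha}$ or $p$ is isolated in $X\setminus I_{<\alpha}$, so $\mathrm{rk}(p)\le\alpha$. In particular, if $p$ has a rank and every neighbourhood of $p$ contains a point other than $p$ of rank $\ge\beta$, then $\mathrm{rk}(p)>\beta$.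

**(R2)** Each $I_{<\alpha}$ is open. By induction on $\alpha$: limit stages are unions, and $I_{<\alpha+1}$ is $I_{<\alpha}$ together with the open neighbourhoods from (R1) of the points of $I_\alpha$.

**(R3)** If $O\subset X$ is open, then $I_\alpha(O)=I_\alpha(X)\cap O$. By induction: if this holds below $\alpha$, then $O\setminus I_{<\alpha}(O)=O\cap(X\setminus I_{<\alpha}(X))$ is an open subspace of $X\setminus I_{<\alpha}(X)$, and a point of an open subspace is isolated in it iff it is isolated in the whole. So ranks may be computed in any open neighbourhood. If $X$ is covered by open subspaces that are scattered with all ranks finite, then $X$ itself is scattered with all ranks finite.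

**(R4)** If $X$ is scattered, an open set $O$ containing a point of rank $\ge n$ contains a point of rank exactly $n$. Choose $q\in O\setminus I_{<n}$ of least rank $\alpha\ge n$, and an open $O_q\subset O$ containing $q$ with $O_q\setminus\{q\}\subset I_{<\alpha}$. By minimality the points of $O_q\setminus\{q\}$ lie in $I_{<n}$. So $q$ is isolated in $X\setminus I_{<n}$, that is, $\mathrm{rk}(q)=n$.

Now let $X$ be LLSP. Recall from topology that a closed subset of a Lindelöf space and a countable union of Lindelöf subspaces are Lindelöf.

**(F1)** *Lindelöf subsets of a Hausdorff P-space are closed.* Let $L$ be Lindelöf and $p\notin L$. For $q\in L$ take disjoint open $O_q\ni q$ and $V_q\ni p$. Countably many $O_q$ cover $L$. The intersection of the corresponding $V_q$ is open, because we are in a P-space, contains $p$, and misses $L$.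

In particular, countable sets are closed in a Hausdorff P-space.

**(F2)** *Every point has a neighbourhood base of Lindelöf clopen sets.* Let $p\in O$ with $O$ open, and let $L$ be a Lindelöf neighbourhood of $p$. The space $L$ is regular: if $F\subset L$ is closed in $L$ and $r\in L\setminus F$, then $F$ is Lindelöf, and in the argument of (F1), carried out in $L$, the union of the countably many $O_q$ and the intersection of the $V_q$ are disjoint open sets separating $F$ from $r$. So we can choose sets $O_n$ open in $L$ with $p\in O_n$, $O_0\subset O\cap\mathrm{int}\,L$ and $\overline{O_{n+1}}\subset O_n$ (closures in $L$). Let $C=\bigcap_nO_n=\bigcap_n\overline{O_n}$. The first expression shows $C$ is open in $L$, as $L$ is a P-space; the second shows it is closed in $L$. Since $C\subset\mathrm{int}\,L$, it is open in $X$. Since $C$ is closed in the Lindelöf space $L$, it is Lindelöf, hence closed in $X$ by (F1). And $p\in C\subset O$.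

**(F3)** *Countable unions, finite intersections and differences of Lindelöf clopen sets are Lindelöf clopen.* Taking complements in the definition of P-space, countable unions of closed sets are closed; the rest is clear.

**Definition (cone).** A *cone* with top $p$ is a Lindelöf clopen set $U\ni p$ with $U\setminus\{p\}\subset I_{<\mathrm{rk}(p)}$.

In $L(\omega_1)$ the whole space is a cone with top $\infty$. A cone whose top has rank $0$ is a single point. By (R1) and (F2) every point is the top of a cone. If $U$ is a cone with top $p$ and $K\ni p$ is clopen, then $U\cap K$ is a cone with top $p$. A cone with top of rank $\alpha$ has exactly one point of rank $\alpha$ and none of larger rank.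

**(F4)** *Every Lindelöf clopen set $K$ is a union of countably many cones contained in $K$.* Each $p\in K$ is the top of a cone inside $K$, and countably many of these cover $K$.

**(F5)** *If $P$ is an uncountable subset of a Lindelöf set $E$, there is $q\in E$ all of whose neighbourhoods meet $P$ in an uncountable set. If in addition $P\subset I_m$, then $\mathrm{rk}(q)>m$.* If there were no such $q$, then every point of $E$ would have an open neighbourhood meeting $P$ in a countable set; countably many of these cover $E$, so $P$ would be countable. For the second part, a cone with top of rank $\le m$ contains at most one point of $I_m$, so it cannot be a neighbourhood of $q$.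

(F5) is the engine of both theorems: *inside a Lindelöf set, uncountably many points of rank $m$ force a point of rank above $m$.*

## 4. Finite levels by hand, and why the argument stops at $\omega$

Consider a point $x$ of rank $n+1$ with $n<\omega$. How many lower points are needed to have $x$ in their closure? Here $\omega_1$ many are enough.

**Lemma 1.** If $X$ is LLSP, $n<\omega$ and $x\in I_{n+1}(X)$, then $x\in\overline S$ for some $S\subset I_n(X)$ with $|S|=\omega_1$. Consequently $|I_{n+1}(X)|\le|I_n(X)|^{\omega_1}$ if $I_{n+1}(X)\ne\emptyset$.

**Proof.** Let $U$ be a cone with top $x$ and $A=U\cap I_n$. If $A$ were countable, it would be closed by (F1), and $U\setminus A$ would be a neighbourhood of $x$ with $(U\setminus A)\setminus\{x\}\subset I_{<n}$, so $\mathrm{rk}(x)\le n$ by (R1), which is false. So $A$ is uncountable; let $S\subset A$ with $|S|=\omega_1$. Suppose an open $N\ni x$ misses $S$. Then $S\subset U\setminus N$, which is Lindelöf. By (F5) some $q\in U\setminus N$ has rank $>n$. But the only point of $U$ of rank $>n$ is $x$, and $x\in N$, a contradiction.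

For the count, fix a cone $U(x)$ for each $x\in I_{n+1}$. For fixed $S$, the map $x\mapsto U(x)\cap S$ is injective on $I_{n+1}\cap\overline S$: if $U(x)\cap S=U(y)\cap S$, then $x\in\overline{U(x)\cap S}\subset U(y)$, and $y$ is the only point of $U(y)$ of rank $n+1$. So $|I_{n+1}\cap\overline S|\le2^{\omega_1}$, and there are at most $|I_n|^{\omega_1}$ sets $S$; as $I_n$ is uncountable, $|I_{n+1}|\le|I_n|^{\omega_1}\cdot2^{\omega_1}=|I_n|^{\omega_1}$. $\square$

If $|I_0|=\kappa=\kappa^{\omega_1}$, it follows by induction that every finite level has size at most $\kappa$. So with $\kappa=2^{\omega_1}$ no jump to $\kappa^+$ is possible at a finite level, and level $\omega$ is the first place where it could occur.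

Now repeat the proof for $x\in I_\omega$, with a cone $U$ and an $\omega_1$-sized set $S\subset U\cap I_m$ missed by a neighbourhood $N$ of $x$. Fact (F5) again gives $q\in U\setminus N$ of rank $>m$. And here it stops: $U\setminus\{x\}$ may contain points of every finite rank, so $q$ contradicts nothing. Taking a union of such sets $S$ over all $m$ does not help for the same reason. Section 9 shows that this cannot be repaired with $\omega_1$ points at all. One more cardinal is needed, and enough.

To get a contradiction from (F5) we need a Lindelöf set in which all ranks are at most $m$ and in which $I_m$ is uncountable. Ranks *are* bounded inside any cone whose top has finite rank. The plan for Theorem A is therefore: assume $x$ is far from all sets of size $\omega_2$; build a long increasing chain of Lindelöf clopen sets below $x$; use the assumption to trap cofinally much of the chain in one cone of finite rank; discard an initial part of the chain so that a top rank $m$ is left which never disappears; then collect $\omega_1$ points of rank $m$. For the last step the chain must have length $\omega_2$, so that $\omega_1$ further stages are still bounded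 in the chain and the collected points lie in one Lindelöf set.

## 5. Proof of Theorem A: the closure statement

Suppose, for contradiction, that $x\in I_\omega(X)$ is not in the closure of any subset of $I_{<\omega}$ of size $\le\omega_2$. Let $U$ be a cone with top $x$ and $Y=U\setminus\{x\}\subset I_{<\omega}$, an open set. In this section **LC** means: Lindelöf, clopen in $X$, and contained in $Y$. By (F3), countable unions of LC sets are LC, and the difference of two LC sets is LC.

**Step 0: small sets are covered.** We turn the assumption into a covering property.

*Every $S\subset Y$ with $|S|\le\omega_2$ is contained in an LC set.* Since $x\notin\overline S$, (F2) gives a clopen $N$ with $x\in N\subset U$ and $N\cap S=\emptyset$. The set $U\setminus N$ is Lindelöf and clopen, misses $x$, and contains $S$.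

**Step 1: no LC set is everything.** We need this to keep a chain strictly increasing.

*$Y$ is not Lindelöf, so no LC set equals $Y$.* Otherwise $Y$ would be closed by (F1), so $\{x\}=U\setminus Y$ would be open, contradicting $\mathrm{rk}(x)=\omega$.

**Step 2: $\omega_1$ many LC sets are covered by one.** Step 0 covers sets of points; to pass limit stages of the chain we must cover families of LC *sets*, which may have many points.

*If $L_i$ $(i<\omega_1)$ are LC, some LC set contains $\bigcup_{i<\omega_1}L_i$.*

First suppose that each $L_i$ is either empty or a cone with top $s_i$ of rank $\le n$; we use induction on $n$. By Step 0 there is an LC set $K^*$ containing all the $s_i$. If $n=0$, each nonempty $L_i$ is $\{s_i\}$, and $K^*$ works. Let $n>0$. The set $L_i\setminus K^*$ is LC, and all its points have rank $<n$, because the one point of $L_i$ that could have rank $n$, namely $s_i$, was removed. By (F4) write $L_i\setminus K^*=\bigcup_{k<\omega}L_i^k$, each $L_i^k$ empty or a cone with top of rank $\le n-1$. For each fixed $k$ the induction hypothesis, applied to $\langle L_i^k:i<\omega_1\rangle$, gives an LC set $K_k\supset\bigcup_iL_i^k$. Then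 $K^*\cup\bigcup_kK_k$ is LC and contains every $L_i$.

In general, use (F4) to write $L_i=\bigcup_{k<\omega}L_i^k$ with each $L_i^k$ a cone or empty. All tops lie in $Y$, so they have finite rank. For each pair $(k,m)\in\omega\times\omega$ apply the first case to the family of those $L_i^k$ $(i<\omega_1)$ whose top has rank $m$. The union of the countably many LC sets obtained is LC and contains every $L_i$.

**Step 3: a chain of length $\omega_2$.** We want LC sets growing strictly, with witnesses.

*There are LC sets $K_\gamma$ and points $y_\gamma\in Y$ $(\gamma<\omega_2)$ such that $K_\xi\subset K_\gamma$ and $y_\xi\in K_\gamma$ whenever $\xi<\gamma$, and $y_\gamma\notin K_\gamma$.* At step $\gamma$ there are at most $\omega_1$ earlier indices. Apply Step 2 to the sets $K_\xi$ and to cones contained in $Y$ with tops $y_\xi$ $(\xi<\gamma)$ to get $K_\gamma$. Then choose $y_\gamma\in Y\setminus K_\gamma$ by Step 1. Let $Y'=\bigcup_{\gamma<\omega_2}K_\gamma$; it contains every $y_\xi$, because $y_\xi\in K_{\xi+1}$.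

**Step 4: trapping the chain in one cone.** This is where the assumption is used for a set of size exactly $\omega_2$, and where ranks become bounded.

The $y_\gamma$ are distinct, since $y_\xi\in K_\gamma\not\ni y_\gamma$ for $\xi<\gamma$. By Step 0 the set $\{y_\gamma:\gamma<\omega_2\}$ lies in an LC set, which by (F4) is a countable union of cones contained in $Y$. Since $\omega_2$ is regular, one of these cones, call it $C$, contains $y_\gamma$ for all $\gamma$ in an unbounded set $\Gamma\subset\omega_2$. Let $n<\omega$ be the rank of its top. All points of $C$ have rank $\le n$. Put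
$$D_\gamma=(C\cap Y')\setminus K_\gamma\qquad(\gamma<\omega_2).$$
These sets decrease as $\gamma$ grows. Each is nonempty: for $\gamma\le\gamma'\in\Gamma$ we have $y_{\gamma'}\in C\cap Y'$ and $y_{\gamma'}\notin K_{\gamma'}\supset K_\gamma$, so $y_{\gamma'}\in D_\gamma$.

**Step 5: a top rank that persists.** We isolate a rank $m$ that occurs in all $D_\gamma$ and above which nothing is left.

If for every $m\le n$ some $D_\gamma$ missed $I_m$, then, the $D_\gamma$ being decreasing, the one with the largest of these finitely many indices would be empty. So there is a largest $m\le n$ with $D_\gamma\cap I_m\ne\emptyset$ for all $\gamma<\omega_2$. For each $m'$ with $m<m'\le n$ some $D_\gamma$ misses $I_{m'}$. Let $\eta_0<\omega_2$ be at least all these finitely many indices. Then $D_{\eta_0}$ contains no point of rank $>m$.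

**Step 6: $\omega_1$ points of rank $m$ in a Lindelöf set without higher ranks.** Now (F5) can give its contradiction.

Choose $p_0\in D_{\eta_0}\cap I_m$. For $0<i<\omega_1$, given $\eta_j,p_j$ for $j<i$, choose $\eta_i<\omega_2$ with $\eta_i>\eta_j$ and $p_j\in K_{\eta_i}$ for all $j<i$; this is possible because each $p_j$ lies in $Y'$, the $K_\gamma$ increase, and countably many ordinals below $\omega_2$ are bounded below $\omega_2$. Then choose $p_i\in D_{\eta_i}\cap I_m$. For $j<i$ we have $p_j\in K_{\eta_i}\not\ni p_i$, so the $p_i$ are distinct. Let $\delta=\sup_{i<\omega_1}\eta_i$, which is $<\omega_2$, and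
$$P=\{p_i:i<\omega_1\},\qquad E=(C\cap K_\delta)\setminus K_{\eta_0}.$$
$E$ is LC, so it is Lindelöf. We have $P\subset E$, because $p_i\in C$, $p_i\in K_{\eta_{i+1}}\subset K_\delta$ and $p_i\notin K_{\eta_i}\supset K_{\eta_0}$. Also $P\subset I_m$ and $P$ is uncountable. By (F5) some $q\in E$ has $\mathrm{rk}(q)>m$. But $K_\delta\subset Y'$, so $E\subset D_{\eta_0}$, which has no point of rank $>m$. This contradiction proves the first statement of Theorem A. $\square$

## 6. Proof of Theorem A: counting level $\omega$

We pass from closures to cardinality by the trace argument of Lemma 1. Fix a cone $U(x)$ with top $x$ for each $x\in I_\omega$, and let $S\subset I_{<\omega}$ with $|S|\le\omega_2$. The map $x\mapsto U(x)\cap S$ is injective on $I_\omega\cap\overline S$. Indeed, if $U(x)\cap S=U(y)\cap S$, then since $U(x)$ is an open neighbourhood of $x\in\overline S$ and $U(y)$ is closed,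
$$x\in\overline{U(x)\cap S}=\overline{U(y)\cap S}\subset U(y),$$
and $U(y)\cap I_\omega=\{y\}$, so $x=y$. Hence $|I_\omega\cap\overline S|\le2^{\omega_2}$.

By the first statement, $I_\omega$ is the union of the sets $I_\omega\cap\overline S$ over nonempty $S\subset I_{<\omega}$ of size $\le\omega_2$. Each such $S$ is the range of a function from $\omega_2$ to $I_{<\omega}$, so there are at most $|I_{<\omega}|^{\omega_2}$ of them, and if $|I_{<\omega}|\ge2$,
$$|I_\omega|\le|I_{<\omega}|^{\omega_2}\cdot2^{\omega_2}=|I_{<\omega}|^{\omega_2}.\qquad\blacksquare$$

## 7. Towards Theorem B: one new point per stage overshoots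

We now want a space with $\kappa^{\omega_2}$ points at level $\omega$. There is a natural set of that size: the branches ${}^{\omega_2}\kappa$ of the tree $T=\bigcup_{\gamma<\omega_2}{}^{\gamma}\kappa$, which has only $\kappa$ nodes when $\kappa=\kappa^{\omega_1}$. (Branches of length $\omega_1$ would not do: there are only $\kappa^{\omega_1}=\kappa$ of them.) Step 3 above suggests what should lie below a branch $x$: a chain of Lindelöf clopen sets $K_{x|\gamma}$, $\gamma<\omega_2$, strictly increasing. The point $x$ should get the tails of this chain as neighbourhoods. To have $x$ at level $\omega$ we need all ranks in the chain to be finite, and unbounded on every tail.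

The chain must consist of Lindelöf sets. At stages of cofinality $\omega$ a union of Lindelöf sets is Lindelöf. At stages of cofinality $\omega_1$ it is not, and something must be added. The first thing to try is the recipe for $L(A)$: add one point whose neighbourhoods are the tails. Let us see this along a single branch. Write the ordinal $\alpha$ in place of the node $x|\alpha$. The points are then the ordinals below $\omega_2$ that are successors or have cofinality $\omega_1$; successors are isolated, and a point $\beta$ of cofinality $\omega_1$ has as neighbourhoods the sets of points in $(\alpha,\beta]$, $\alpha<\beta$. (The space is scattered, since the least element of any nonempty subset is isolated in it.)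

*For all $\alpha<\omega_2$ and $n<\omega$, the point $\alpha+\omega_1^n$ (ordinal power) has rank $\ge n$.* For $n=0$ the point $\alpha+1$ is a successor. Assume this for $n$. The ordinal $\alpha+\omega_1^{n+1}$ is the supremum of the ordinals $\alpha+\omega_1^n\cdot i$, $i<\omega_1$, so it has cofinality $\omega_1$, and each of its neighbourhoods contains points $(\alpha+\omega_1^n\cdot i)+\omega_1^n$, which have rank $\ge n$. By (R1) its rank is $\ge n+1$.

Now let $\beta=\alpha+\omega_1^\omega\cdot\omega_1<\omega_2$, of cofinality $\omega_1$. If $\alpha'<\beta$, then $\alpha'<\alpha+\omega_1^\omega\cdot i$ for some $i<\omega_1$, and for every $n$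
$$\alpha'<\alpha'+\omega_1^n\le\alpha+\omega_1^\omega\cdot i+\omega_1^n\le\alpha+\omega_1^\omega\cdot(i+1)<\beta .$$
So every neighbourhood of $\beta$ contains points of rank $\ge n$ for every $n$, and $\beta$ itself has rank $\ge\omega$. This happens above every $\alpha<\omega_2$. A point $x$ placed at the end of the branch would therefore have rank greater than $\omega$. The attempt fails at stages of cofinality $\omega_1$ where the ranks below are already unbounded in $\omega$ on every tail: a single point above all of them has infinite rank.

The remedy is to add *countably many* points at each stage of cofinality $\omega_1$. We split what has been built into countably many clopen pieces $W_0,W_1,\dots$, where all points of $W_k$ have rank at most $k$, and give each piece its own new point. The new point over $W_k$ has rank at most $k+1$. Countably many pieces do no harm to the Lindelöf property, and every rank stays finite. That the ranks are unbounded on tails will come for free from (F5).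

## 8. Proof of Theorem B

Let $\kappa=\kappa^{\omega_1}$ be infinite. Then $\kappa\ge2^{\omega_1}\ge\omega_2$, and $T=\bigcup_{\gamma<\omega_2}{}^{\gamma}\kappa$ has $|T|\le\omega_2\cdot\kappa^{\omega_1}=\kappa$. For $s\in T$, $\mathrm{lh}(s)$ is its length.

**Step 1: the points.** We list the underlying sets in advance, so that coherence between different nodes is automatic. For $s\in T$ let

- $N_s=\{(s,0)\}$ if $\mathrm{lh}(s)$ is a successor,
- $N_s=\{(s,k):k<\omega\}$ if $\mathrm{cf}(\mathrm{lh}(s))=\omega_1$,
- $N_s=\emptyset$ otherwise.

Put $K_s=\bigcup_{r\subseteq s}N_r$. Thus $(r,j)\in K_s$ iff $(r,j)\in N_r$ and $r\subseteq s$.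

**Step 2: the recursion and its easy cases.** By recursion on $\mathrm{lh}(s)$ we define topologies on the $K_s$ such that

(i) $K_s$ is a Hausdorff Lindelöf scattered P-space all of whose points have finite rank;

(ii) if $r\subset s$, then $K_r$ is a clopen subspace of $K_s$.

*Length $0$.* $K_\emptyset=\emptyset$.

*Successor length, $s=r^\frown\xi$.* Here $K_s=K_r\cup\{(s,0)\}$ is given the topology of the topological sum of $K_r$ and an isolated point. Both (i) and (ii) are clear.

*Limit length $\gamma$.* Let $K_{<s}=\bigcup_{\beta<\gamma}K_{s|\beta}$, where $O$ is open iff each $O\cap K_{s|\beta}$ is open in $K_{s|\beta}$. Each $K_{s|\beta}$ is a clopen subspace of $K_{<s}$ with its own topology. To see this, let $O$ be open in $K_{s|\beta}$. For $\alpha\le\beta$, $O\cap K_{s|\alpha}$ is open in the subspace $K_{s|\alpha}$ of $K_{s|\beta}$; for $\alpha>\beta$, $O\cap K_{s|\alpha}=O$ is open in $K_{s|\beta}$, which is open in $K_{s|\alpha}$. So $O$ is open in $K_{<s}$. The complement of $K_{s|\beta}$ meets each $K_{s|\alpha}$ in $\emptyset$ or in $K_{s|\alpha}\setminus K_{s|\beta}$, which is open by (ii). Consequently $K_{<s}$ is Hausdorff (two points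 lie in a common $K_{s|\beta}$), it is a P-space (check traces), it is locally Lindelöf, and by (R3) it is scattered and each point has the same finite rank as in any $K_{s|\beta}$ containing it. So $K_{<s}$ is LLSP.

*Limit length of cofinality $\omega$.* Then $N_s=\emptyset$, and we put $K_s=K_{<s}$. It is a countable union of Lindelöf sets, hence Lindelöf. So (i) and (ii) hold.

**Step 3: splitting by rank at cofinality $\omega_1$.** Let $\mathrm{lh}(s)=\gamma$ with $\mathrm{cf}(\gamma)=\omega_1$. We cut $K_{<s}$ into clopen pieces of bounded rank.

Fix a strictly increasing continuous cofinal sequence $\langle\gamma_i:i<\omega_1\rangle$ in $\gamma$ with $\gamma_0=0$, and put $L_i=K_{s|\gamma_{i+1}}\setminus K_{s|\gamma_i}$, a Lindelöf clopen subset of $K_{<s}$. *The $L_i$ form a partition of $K_{<s}$.* They are pairwise disjoint. Given $p\in K_{<s}$, let $i$ be least with $p\in K_{s|\gamma_i}$. Then $i\ne0$, as $K_\emptyset=\emptyset$. And $i$ is not a limit: for limit $i<\omega_1$ we have $\mathrm{cf}(\gamma_i)=\omega$, so $K_{s|\gamma_i}=\bigcup_{\beta<\gamma_i}K_{s|\beta}=\bigcup_{j<i}K_{s|\gamma_j}$. So $i=i'+1$ and $p\in L_{i'}$.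

By (F4), applied in the LLSP space $K_{<s}$, $L_i=\bigcup_{j<\omega}C_j$ with $C_j$ cones or empty, the tops having finite rank. The sets
$$E_k=\bigcup\{C_j:j\le k,\ \text{the top of }C_j\text{ has rank}\le k\}$$
are finite unions of cones, hence Lindelöf clopen. They increase with $k$, and their union is $L_i$, because $C_j\subset E_k$ as soon as $k\ge j$ and $k$ is at least the rank of the top of $C_j$. All points of $E_k$ have rank $\le k$. Put $L_i^k=E_k\setminus E_{k-1}$, with $E_{-1}=\emptyset$. So $L_i$ is the disjoint union of the Lindelöf clopen sets $L_i^k$ $(k<\omega)$, and all points of $L_i^k$ have rank $\le k$. Let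
$$W_k=\bigcup_{i<\omega_1}L_i^k.$$
Each $W_k$ is open, the $W_k$ partition $K_{<s}$, and so each $W_k$ is also closed. All points of $W_k$ have rank $\le k$.

**Step 4: the new points at cofinality $\omega_1$.** We make the union Lindelöf, one new point for each piece.

For $j,k<\omega$ replaced by $j<\omega_1$, $k<\omega$, let
$$B_j(s,k)=\{(s,k)\}\cup\bigcup_{j\le i<\omega_1}L_i^k .$$
These sets decrease with $j$. Topologize $K_s=K_{<s}\cup\{(s,k):k<\omega\}$ by declaring $O$ open iff $O\cap K_{<s}$ is open in $K_{<s}$ and, for each $(s,k)\in O$, some $B_j(s,k)\subset O$. Then $K_{<s}$ is an open subspace, and the $B_j(s,k)$ are open and form a neighbourhood base at $(s,k)$. We check (i) and (ii).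

*P-space.* Countable intersections of open sets are open at points of $K_{<s}$; at $(s,k)$ use $\bigcap_nB_{j_n}(s,k)\supset B_{\sup_nj_n}(s,k)$ and $\sup_nj_n<\omega_1$.

*Hausdorff.* Two points of $K_{<s}$ are separated there. For $k\ne l$, $B_0(s,k)\cap B_0(s,l)=\emptyset$, as $W_k\cap W_l=\emptyset$. If $p\in L_i$, then $L_i$ and $B_{i+1}(s,k)$ separate $p$ from $(s,k)$.

*Lindelöf.* $K_s=\bigcup_kB_0(s,k)$, so it suffices that each $B_0(s,k)$ is Lindelöf. In an open cover, one member contains some $B_j(s,k)$, and $B_0(s,k)\setminus B_j(s,k)=\bigcup_{i<j}L_i^k$ is a countable union of Lindelöf sets.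

*Scattered, finite ranks.* Points of $K_{<s}$ keep their ranks by (R3). All points of $B_0(s,k)\setminus\{(s,k)\}=W_k$ have rank $\le k$, so $(s,k)$ has rank $\le k+1$ by (R1).

*(ii).* For $\beta<\gamma$, $K_{s|\beta}$ is clopen in the open subspace $K_{<s}$. If $\gamma_j\ge\beta$, then $B_j(s,k)\cap K_{s|\beta}=\emptyset$, because $L_i\cap K_{s|\gamma_i}=\emptyset$ and $K_{s|\beta}\subset K_{s|\gamma_i}$ for $i\ge j$. So the complement of $K_{s|\beta}$ in $K_s$ is open too. With transitivity, this gives (ii).

This completes the recursion. As an example, take $\mathrm{lh}(s)=\omega_1$ and $\gamma_i=i$. Then $L_i=\{(s|(i+1),0)\}$; listing this singleton first gives $L_i^0=L_i$ and $L_i^k=\emptyset$ for $k\ge1$. So $(s,0)$ with the points below it is a copy of $L(\omega_1)$, and the points $(s,k)$, $k\ge1$, are isolated. The bound $\mathrm{rk}(s,k)\le k+1$ need not be attained.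

**Step 5: gluing over the tree.** We put all $K_s$ together into one space carrying the finite levels.

Let $Y=\bigcup_{s\in T}K_s$, where $O$ is open iff $O\cap K_s$ is open in $K_s$ for all $s\in T$. For $s,t\in T$ let $s\wedge t\in T$ be their longest common initial segment. A node $r$ is an initial segment of both $s$ and $t$ iff $r\subseteq s\wedge t$, so
$$K_s\cap K_t=K_{s\wedge t},\tag{1}$$
which is a clopen subspace of both $K_s$ and $K_t$ by (ii). Hence *every $K_s$ is a clopen subspace of $Y$ carrying its original topology*: if $O$ is open in $K_s$, then $O\cap K_t=O\cap K_{s\wedge t}$ is open in $K_{s\wedge t}$, hence in $K_t$; and $(Y\setminus K_s)\cap K_t=K_t\setminus K_{s\wedge t}$ is open in $K_t$.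

So $Y$ is a locally Lindelöf P-space, and by (R3) it is scattered with all ranks finite. It is Hausdorff: two points in a common $K_s$ are separated there; otherwise take $t$ with $q\in K_t\not\ni p$ and use $K_t$ and $Y\setminus K_t$. Thus $Y$ is LLSP. Also $|Y|\le|T|\cdot\omega\le\kappa$.

**Step 6: the branches in $Y$.** We describe the sets that will be the punctured neighbourhoods of the points of level $\omega$.

For $x\in{}^{\omega_2}\kappa$ let $Y_x=\bigcup_{\gamma<\omega_2}K_{x|\gamma}$, an open set. For $t\in T$, (1) gives $Y_x\cap K_t=K_{x\wedge t}$, where $x\wedge t\in T$ is the longest common initial segment. This is clopen in $K_t$, so $Y_x$ is clopen in $Y$. For $x\ne x'$ in ${}^{\omega_2}\kappa$, the longest common initial segment $x\wedge x'$ has length $<\omega_2$, so it is in $T$, and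
$$Y_x\cap Y_{x'}=K_{x\wedge x'}.\tag{2}$$

**Step 7: adding the top level.** Since $\lambda\le\kappa^{\omega_2}$, we may choose $\Lambda\subset{}^{\omega_2}\kappa$ with $|\Lambda|=\lambda$. Let $X=Y\cup\Lambda$ (a disjoint union), let $Y$ be an open subspace, and give $x\in\Lambda$ the neighbourhood base
$$N_\gamma(x)=\{x\}\cup(Y_x\setminus K_{x|\gamma})\qquad(\gamma<\omega_2).$$
The sets $N_\gamma(x)\setminus\{x\}$ are open in $Y$ and decrease with $\gamma$, so this defines a topology in which the $N_\gamma(x)$ are open. We check that $X$ is LLSP.

*Hausdorff.* If $x\ne x'$ are in $\Lambda$ and $\Delta=\mathrm{lh}(x\wedge x')$, then $x|\Delta=x'|\Delta=x\wedge x'$, and (2) gives $N_\Delta(x)\cap N_\Delta(x')=\emptyset$. If $p\in Y_x$, say $p\in K_{x|\gamma}$, use $K_{x|\gamma}$ and $N_\gamma(x)$. If $p\in Y\setminus Y_x$, use $Y\setminus Y_x$ and $N_0(x)$. Two points of $Y$ are separated in $Y$.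

*P-space.* At $x\in\Lambda$, $\bigcap_nN_{\gamma_n}(x)\supset N_{\sup_n\gamma_n}(x)$ and $\sup_n\gamma_n<\omega_2$.

*Locally Lindelöf.* $N_0(x)$ is Lindelöf, since one member of an open cover contains some $N_\gamma(x)$ and $N_0(x)\setminus N_\gamma(x)=K_{x|\gamma}$ is Lindelöf.

*Scattered.* $Y$ is open with all ranks finite, and $X\setminus Y=\Lambda$ is discrete because $N_0(x)\cap\Lambda=\{x\}$.

**Step 8: ranks are unbounded along every branch.** Without this, points of $\Lambda$ might have finite rank.

**Claim.** For all $x\in{}^{\omega_2}\kappa$, $\gamma<\omega_2$ and $n<\omega$, the set $Y_x\setminus K_{x|\gamma}$ contains a point of rank $\ge n$.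

*Proof.* Induction on $n$, for all $\gamma$ at once. For $n=0$ take $(x|(\gamma+1),0)$. Assume the claim for $n$. Put $\gamma_0=\gamma$, and by recursion on $i<\omega_1$ choose strictly increasing $\gamma_i<\omega_2$ with $p_j\in K_{x|\gamma_i}$ for all $j<i$, and then, by the induction hypothesis, a point $p_i\in Y_x\setminus K_{x|\gamma_i}$ of rank $\ge n$. The ordinals $\gamma_i$ exist because each $p_j$ lies in $Y_x$ and $i$ is countable. For $j<i$, $p_j\in K_{x|\gamma_i}\not\ni p_i$, so the $p_i$ are distinct. Let $\delta=\sup_i\gamma_i<\omega_2$. Since $p_i\in K_{x|\gamma_{i+1}}$, all $p_i$ lie in $E=K_{x|\delta}\setminus K_{x|\gamma}$, which is Lindelöf. All ranks in $Y$ are finite, so uncountably many $p_i$ have the same rank $m\ge n$. By (F5) in the LLSP space $Y$, some $q\in E\subset Y_x\setminus K_{x|\gamma}$ has rank $>m\ge n$, that is, rank $\ge n+1$. $\square$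

**Step 9: the cardinal sequence.** We compute all levels of $X$.

By the Claim, every neighbourhood of $x\in\Lambda$ contains, for every $n$, a point of $Y$ of rank $\ge n$; by (R1), $x$ has no finite rank. Since $Y$ is open with all ranks finite and $\Lambda$ is discrete,
$$I_{<\omega}(X)=Y,\qquad I_\omega(X)=\Lambda,\qquad I_{\omega+1}(X)=\emptyset.\tag{3}$$
For $\xi<\kappa$ pick $x^\xi\in{}^{\omega_2}\kappa$ with $x^\xi(0)=\xi$. By (2) the open sets $Y_{x^\xi}$ meet pairwise in $K_\emptyset=\emptyset$. By the Claim and (R4), each of them contains points of every finite rank. Therefore $\kappa\le|I_n(X)|\le|Y|\le\kappa$ for all $n<\omega$, while $|I_\omega(X)|=\lambda\ge\omega$ and $I_{\omega+1}(X)=\emptyset$. So $\mathrm{CS}(X)=\langle\kappa\rangle_\omega{}^\frown\langle\lambda\rangle$, of length $\omega+1$. $\blacksquare$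

## 9. No set of size $\omega_1$ suffices at level $\omega$

It remains to prove the optimality statement in Theorem C. Let $X$ be the space of Section 8, say with $\kappa=2^{\omega_1}$. Let $x\in\Lambda=I_\omega(X)$ and $S\subset I_{<\omega}(X)=Y$ with $|S|\le\omega_1$. Each point of $S\cap Y_x$ lies in some $K_{x|\gamma}$, these sets increase, and $\omega_2$ is regular; so $S\cap Y_x\subset K_{x|\gamma}$ for some $\gamma<\omega_2$. Then $N_\gamma(x)\cap S=\emptyset$, and $x\notin\overline S$. Hence $\omega_2$ cannot be replaced by $\omega_1$ in Theorem A. $\blacksquare$

It is worth locating this example inside the proof of Theorem A. Take $U=N_0(x)$, so that $Y_x$ plays the role of $U\setminus\{x\}$. By the computation just made, sets of size $\omega_1$ satisfy the conclusion of Step 0 in Section 5, and Steps 1 to 3 use nothing more. A chain as in Step 3 is given by $K_\gamma=K_{x|\gamma}$ and $y_\gamma=(x|(\gamma+1),0)$. Only Step 4 breaks down: a Lindelöf set contained in $Y_x$ is covered by countably many $K_{x|\gamma}$, hence lies in a single one, and so it cannot contain all $\omega_2$ points $y_\gamma$.
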